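\title{Sums and products of non-principal ultrafilters, and the distributive laws in $\beta\mathbb{N}$}

\begin{abstract}
Addition and multiplication of natural numbers extend to the space $\beta\mathbb{N}$ of ultrafilters over $\mathbb{N}$. We prove that no sum of two non-principal ultrafilters equals a product of two non-principal ultrafilters, over $\mathbb{N}$ and over $\mathbb{Z}$. Consequently no three non-principal ultrafilters $u,v,w$ satisfy $u(v+w)=uv+uw$ or $(u+v)w=uw+vw$. We also determine all triples in $\beta\mathbb{Z}$ that satisfy either law. The main tool is a function on $\mathbb{Q}$ that, along a given non-principal ultrafilter, is invariant under translations and equivariant under dilations.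
\end{abstract}

\section{Introduction}

An \emph{ultrafilter} over a set $S$ is a family $x$ of nonempty subsets of $S$ that is closed under finite intersections and supersets and contains $A$ or $S\setminus A$ for every $A\subseteq S$. A property holds for \emph{$x$-most} elements of $S$ if the set of elements with that property belongs to $x$. If $S$ is split into finitely many parts, exactly one part belongs to $x$. A point $n\in S$ is identified with the \emph{principal} ultrafilter $\{A: n\in A\}$; every other ultrafilter is \emph{non-principal} and contains all cofinite sets.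

Let $\mathbb{N}=\{1,2,\dots\}$, let $\beta\mathbb{N}$ be the set of ultrafilters over $\mathbb{N}$, and let $\mathbb{N}^*=\beta\mathbb{N}\setminus\mathbb{N}$. For $u,v\in\beta\mathbb{N}$ and $A\subseteq\mathbb{N}$ put
\begin{align*}
A\in u+v &\iff \{n:\{m: m+n\in A\}\in u\}\in v,\\
A\in uv &\iff \{n:\{m: mn\in A\}\in u\}\in v.
\end{align*}
Thus $A\in u+v$ means: for $v$-most $n$, for $u$-most $m$, the number $m+n$ lies in $A$. The order of the quantifiers matters. The number $n$ is fixed first, and if $u$ is non-principal, then $u$-most $m$ exceed any bound depending on $n$. So $u+v$ and $uv$ describe the behavior of $m+n$ and $mn$ for $m\gg n$. The set $\mathbb{N}^*$ is closed under both operations (Lemma~\ref{lem:nonprincipal}), and one may ask how much of distributivity survives in the algebra $(\mathbb{N}^*,+,\cdot)$. By a result of van Douwen, the sets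
\begin{gather*}
\{u\in\mathbb{N}^*: u(v+w)=uv+uw \text{ for all } v,w\in\mathbb{N}^*\},\\
\{u\in\mathbb{N}^*: (u+v)w=uw+vw \text{ for all } v,w\in\mathbb{N}^*\}
\end{gather*}
are nowhere dense in $\mathbb{N}^*$. Saveliev \cite{Saveliev} asks whether there is even a single instance.

\medskip
\noindent\textbf{Question.} \emph{Are there $u,v,w\in\mathbb{N}^*$ with $u(v+w)=uv+uw$ or $(u+v)w=uw+vw$?}
\medskip

Unwinding the definitions shows what the left law demands. The ultrafilter $u(v+w)$ describes $a(b+c)$ for $a\gg b\gg c$ drawn from $u,v,w$, while $uv+uw$ describes $ab+a'c$ for $a\gg b\gg a'\gg c$, where $a$ and $a'$ are drawn from $u$ separately. If $u$ is principal, then $a=a'$ and the law holds. If $u$ is non-principal, the law already fails for $v=w=1$.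

\begin{example}\label{ex:double}
Let $u\in\mathbb{N}^*$; we show $u\cdot 2\neq u+u$. Color $z\in\mathbb{N}$ by $\kappa(z)=\lfloor 2\log_2 z\rfloor \bmod 3$, and let $i$ be the color of $u$-most numbers. Since $\kappa(2m)=\kappa(m)+2$, the color class of $i+2$ belongs to $u\cdot2$. For fixed $n$ and $m>3n$ we have $m<m+n<\sqrt2\,m$, so $\kappa(m+n)\in\{\kappa(m),\kappa(m)+1\}$. Hence the union of the color classes of $i$ and $i+1$ belongs to $u+u$.
\end{example}

This suggests a negative answer. But the mismatch between one draw and two draws is not a proof, since such unbalanced identities do occur: there are $u,s\in\mathbb{N}^*$ with $u=u+s$ (Remark~\ref{rem:recurrent}). The argument of Example~\ref{ex:double} also gives nothing when $v$ and $w$ are non-principal, because $a(b+c)$ and $ab+a'c$ are then both asymptotic to $ab$.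

The answer is nevertheless negative, for a reason that does not involve the repeated letter. Define $+$ and $\cdot$ on the set $\beta\mathbb{Z}$ of ultrafilters over $\mathbb{Z}$ by the same formulas, and put $\mathbb{Z}^*=\beta\mathbb{Z}\setminus\mathbb{Z}$. We identify $\beta\mathbb{N}$ with $\{x\in\beta\mathbb{Z}:\mathbb{N}\in x\}$; the operations agree, because for $u,v\ni\mathbb{N}$ the variables $m,n$ in the formulas may be restricted to $\mathbb{N}$.

\begin{theorem}\label{thm:main}
$(\mathbb{Z}^*+\mathbb{Z}^*)\cap(\mathbb{Z}^*\cdot\mathbb{Z}^*)=\emptyset$. In particular, $(\mathbb{N}^*+\mathbb{N}^*)\cap(\mathbb{N}^*\cdot\mathbb{N}^*)=\emptyset$.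
\end{theorem}

\begin{corollary}\label{cor:answer}
No $u,v,w\in\mathbb{N}^*$ satisfy $u(v+w)=uv+uw$ or $(u+v)w=uw+vw$. In particular, the two sets in van Douwen's result are empty.
\end{corollary}

\begin{proof}
Since $\mathbb{N}^*$ is closed under both operations, $u(v+w)$ and $(u+v)w$ lie in $\mathbb{N}^*\cdot\mathbb{N}^*$, while $uv+uw$ and $uw+vw$ lie in $\mathbb{N}^*+\mathbb{N}^*$.
\end{proof}

\begin{theorem}\label{thm:class}
Let $u,v,w\in\beta\mathbb{Z}$.
\begin{itemize}
\item[(a)] $u(v+w)=uv+uw$ if and only if $u\in\mathbb{Z}$ or $v=0$ or $w=0$.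
\item[(b)] $(u+v)w=uw+vw$ if and only if $w\in\mathbb{Z}$ or $u=0$ or $v=0$.
\end{itemize}
Hence for $u,v,w\in\beta\mathbb{N}$ the left law holds if and only if $u\in\mathbb{N}$, and the right law holds if and only if $w\in\mathbb{N}$.
\end{theorem}

The proof of Theorem~\ref{thm:main} has three parts. Suppose $r+s=uw$. This point is a limit of the points $r+y$ and also of the points $uc$, with $y,c\in\mathbb{Z}$. A separation property of countable subsets of $\beta\mathbb{Z}$ (Section~\ref{sec:prelim}) then forces some $uc$ into $r+\beta\mathbb{Z}$ or some $r+y$ into $u\,\beta\mathbb{Z}$, even after finitely many $y$ and $c$ are discarded. So it suffices to show that each event happens only finitely often. For the first event this is the size argument of Example~\ref{ex:double} (Section~\ref{sec:size}). The second event is the heart of the matter and requires a substitute for size that is built from $u$ (Section~\ref{sec:slope}).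

\section{Limits and separation in $\beta\mathbb{Z}$}\label{sec:prelim}

We recall the standard facts. The sets $\overline S=\{x\in\beta\mathbb{Z}:S\in x\}$, for $S\subseteq\mathbb{Z}$, are clopen and form a base of a compact Hausdorff topology on $\beta\mathbb{Z}$, in which $\overline S$ is the closure of $S$. We write $\overline A$ for the closure of any $A\subseteq\beta\mathbb{Z}$. Let $h:\mathbb{Z}\to T$ be a map to a compact Hausdorff space. For $x\in\beta\mathbb{Z}$ there is a unique point $\lim_{z\to x}h(z)$ of $T$ each of whose neighborhoods contains $h(z)$ for $x$-most $z$, and $h(x)=\lim_{z\to x}h(z)$ is the unique continuous extension of $h$ to $\beta\mathbb{Z}$. If $T$ is finite, $h(x)$ is the value that $h$ takes at $x$-most $z$. Limits along $x$ commute with continuous maps and continuous operations. Two ultrafilters are equal if $h$ agrees on them for every $h:\mathbb{Z}\to\{0,1\}$.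

For $n\in\mathbb{Z}$ the definition gives $A\in x+n\iff\{m:m+n\in A\}\in x$, so $x+n$ is the image of $x$ under $m\mapsto m+n$ and $h(x+n)=\lim_{m\to x}h(m+n)$. Moreover $A\in x+y\iff\{n:A\in x+n\}\in y$, so the preimage of $\overline A$ under $y\mapsto x+y$ is a basic clopen set. The same holds for products. Hence for fixed $x$ the maps $y\mapsto x+y$ and $y\mapsto xy$ are continuous, and
\begin{equation}\label{eq:limits}
h(x+y)=\lim_{n\to y}\lim_{m\to x}h(m+n),\qquad h(xy)=\lim_{n\to y}\lim_{m\to x}h(mn).
\end{equation}
A continuous map from a compact space to a Hausdorff space sends the closure of a set onto the closure of its image. So for $S\subseteq\mathbb{Z}$,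
\begin{equation}\label{eq:closure}
\overline{\{x+n:n\in S\}}=x+\overline S,\qquad \overline{\{xn:n\in S\}}=x\overline S .
\end{equation}
We use three consequences of \eqref{eq:limits}. Addition is associative, since $h$ takes the value $\lim_{c\to z}\lim_{b\to y}\lim_{a\to x}h(a+b+c)$ at both $(x+y)+z$ and $x+(y+z)$. A limit along a principal ultrafilter is an evaluation, so $nx=xn$, $x+0=0+x=x$ and $x0=0x=0$ for $n\in\mathbb{Z}$. Finally, for a prime $p$ the residue map $\rho:\mathbb{Z}\to\mathbb{F}_p$ extends to $\beta\mathbb{Z}$ with
\begin{equation}\label{eq:residue}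
\rho(x+y)=\rho(x)+\rho(y),\qquad\rho(xy)=\rho(x)\rho(y).
\end{equation}

\begin{lemma}\label{lem:nonprincipal}
Let $x,y\in\beta\mathbb{Z}$, not both principal. Then $x+y\in\mathbb{Z}^*$, and if $x,y\neq0$, then $xy\in\mathbb{Z}^*$.
\end{lemma}

\begin{proof}
Let $x,y\ne0$ and suppose $xy=k\in\mathbb{Z}$. For $y$-most $n$ we have $n\neq0$ and $\{m:mn=k\}\in x$. This set has at most one element, so $x$ is a nonzero integer $m_0$. Then $\{n:m_0n=k\}\in y$ has at most one element, so $y$ is principal as well. For sums the same argument applies to the equation $m+n=k$, which determines either variable from the other with no exception.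
\end{proof}

In an interval, the sets $\{1/i\}$ and $\{-1/j\}$ have a common limit point although no point of either lies in the closure of the other. This cannot happen for countable subsets of $\beta\mathbb{Z}$.

\begin{lemma}[Separation]\label{lem:separation}
Let $A,B\subseteq\beta\mathbb{Z}$ be countable. If $\overline A\cap\overline B\neq\emptyset$, then $A\cap\overline B\neq\emptyset$ or $\overline A\cap B\neq\emptyset$.
\end{lemma}

\begin{proof}
Write $A=\{a_i\}_{i\in\mathbb{N}}$ and $B=\{b_j\}_{j\in\mathbb{N}}$, and suppose $A\cap\overline B=\overline A\cap B=\emptyset$. Each $a_i$ has a basic neighborhood missing $B$, that is, a set $U_i\in a_i$ with $U_i\notin b_j$ for all $j$. In the same way choose $V_j\in b_j$ with $V_j\notin a_i$ for all $i$. Put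
\[
U_i'=U_i\setminus\bigcup_{j\le i}V_j,\qquad V_j'=V_j\setminus\bigcup_{i\le j}U_i .
\]
Only finitely many sets are removed each time, which is where countability enters, so $U_i'\in a_i$ and $V_j'\in b_j$. If $j\le i$, then $U_i'$ misses $V_j\supseteq V_j'$; if $i\le j$, then $V_j'$ misses $U_i\supseteq U_i'$. So $U=\bigcup_iU_i'$ and $V=\bigcup_jV_j'$ are disjoint subsets of $\mathbb{Z}$, and $\overline U\cap\overline V=\emptyset$. Since $A\subseteq\overline U$ and $B\subseteq\overline V$, we get $\overline A\cap\overline B=\emptyset$.
\end{proof}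

\section{Size: integer multiples of $u$ in $r+\beta\mathbb{Z}$}\label{sec:size}

Along a non-principal ultrafilter $|z|\to\infty$, so the limit of $\log|z|$ in $[0,\infty]$ carries no information. As in Example~\ref{ex:double}, we reduce the logarithm modulo a period. For $N\ge1$ and $x\in\mathbb{Z}^*$ put
\[
\ell_N(x)=\lim_{z\to x}\frac{\log|z|}{N}\in\mathbb{R}/\mathbb{Z},\qquad \operatorname{sgn}(x)=\lim_{z\to x}\operatorname{sgn}z\in\{\pm1\};
\]
the values assigned at $z=0$ do not affect these limits.

\begin{lemma}\label{lem:size}
Let $x\in\mathbb{Z}^*$, $y\in\beta\mathbb{Z}$ and $c\in\mathbb{Z}\setminus\{0\}$. Then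
\begin{align*}
\ell_N(x+y)&=\ell_N(x), & \operatorname{sgn}(x+y)&=\operatorname{sgn}(x),\\
\ell_N(xc)&=\ell_N(x)+\tfrac{\log|c|}{N}, & \operatorname{sgn}(xc)&=\operatorname{sgn}(x)\operatorname{sgn}(c).
\end{align*}
\end{lemma}

\begin{proof}
Fix $n\in\mathbb{Z}$. As $|m|\to\infty$ we have $\log|m+n|-\log|m|\to0$, and $\operatorname{sgn}(m+n)=\operatorname{sgn}(m)$ once $|m|>|n|$. So the inner limits in \eqref{eq:limits} are $\ell_N(x)$ and $\operatorname{sgn}(x)$ for every $n$, and the outer limit along $y$ is the limit of a constant. The second line follows from $\log|mc|=\log|m|+\log|c|$ and $\operatorname{sgn}(mc)=\operatorname{sgn}(m)\operatorname{sgn}(c)$.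
\end{proof}

\begin{proposition}\label{prop:multiples}
Let $r,u\in\mathbb{Z}^*$. There is at most one $c\in\mathbb{Z}$ with $uc\in r+\beta\mathbb{Z}$.
\end{proposition}

\begin{proof}
Let $uc,uc'\in r+\beta\mathbb{Z}$. By Lemma~\ref{lem:nonprincipal}, $r+\beta\mathbb{Z}\subseteq\mathbb{Z}^*$, and $u0=0$, so $c,c'\neq0$. Lemma~\ref{lem:size} gives
\[
\ell_N(u)+\tfrac{\log|c|}{N}=\ell_N(r)=\ell_N(u)+\tfrac{\log|c'|}{N}\quad\text{in }\mathbb{R}/\mathbb{Z}.
\]
So $(\log|c|-\log|c'|)/N$ is an integer for every $N$, and taking $N$ large gives $|c|=|c'|$. Also $\operatorname{sgn}(u)\operatorname{sgn}(c)=\operatorname{sgn}(r)=\operatorname{sgn}(u)\operatorname{sgn}(c')$. Hence $c=c'$.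
\end{proof}

\section{Slope: integer translates of $r$ in $u\,\beta\mathbb{Z}$}\label{sec:slope}

The second finiteness statement is the following.

\begin{proposition}\label{prop:translates}
Let $u\in\mathbb{Z}^*$ and $r\in\beta\mathbb{Z}$. There are at most two $y\in\mathbb{Z}$ with $r+y\in u\,\beta\mathbb{Z}$.
\end{proposition}

If $r+y=uv$ and $r+y'=uv'$, then $uv+k=uv'$ with $k=y'-y$. Consider what our invariants say about this equation when $v,v'$ are non-principal. Since $\log|mn|=\log|m|+\log|n|$, formula \eqref{eq:limits} gives $\ell_N(uv)=\ell_N(u)+\ell_N(v)$, so size yields $\ell_N(v)=\ell_N(v')$. Residues modulo a prime $p\nmid k$ yield $\rho(u)(\rho(v')-\rho(v))=\rho(k)\neq0$, so $\rho(v)\neq\rho(v')$. These two conclusions are compatible. To bring them into conflict we want a function of $mn+k$ that ignores $k$, as size does, but records $n$ exactly, so that its residue can be read off. For sparse $u$ such a function can be written down.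

\begin{example}\label{ex:factorial}
Suppose $\{j!:j\ge4\}\in u\in\mathbb{Z}^*$. An integer $x$ has at most one representation
\[
x=n\cdot j!+k,\qquad j\ge4,\quad 1\le|n|\le j,\quad |k|\le j .
\]
Indeed, $j!-j\le|x|\le j\cdot j!+j$, and $j\cdot j!+j<(j+1)!-(j+1)$ because $j!>2j+1$, so $x$ determines $j$. For the same $j$, two representations give $j!\mid k-k'$ with $|k-k'|\le2j<j!$, so $k=k'$ and $n=n'$. Let $d(x)=n$ if $x$ has such a representation, and $d(x)=1$ otherwise. For fixed $n\neq0$ and $k$ we have $d(mn+k)=n$ for $u$-most $m$. Regard $d$ as a map into the compact space $\beta\mathbb{Z}$. For $v\ne0$,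
\[
d(uv+k)=\lim_{n\to v}\lim_{m\to u}d(mn+k)=\lim_{n\to v}n=v .
\]
So $uv+k=uv'$ with $v,v'\neq0$ forces $v=v'$, and then \eqref{eq:residue} gives $\rho(k)=0$ for every prime $p$, that is, $k=0$.
\end{example}

\begin{remark}\label{rem:recurrent}
The example works because the ultrafilters $un+k$ have pairwise disjoint members, on which $d$ can be prescribed freely. This fails for some $u$. By compactness and Zorn's lemma, $\mathbb{N}^*$ contains a minimal nonempty closed set $L$ with $L+1\subseteq L$. Let $u\in L$. Then $u+k\in L$ for all $k\in\mathbb{N}$, so $u+\mathbb{N}^*\subseteq L$ by \eqref{eq:closure}. The set $u+\mathbb{N}^*$ is closed and nonempty, and $(u+s)+1=u+(s+1)$, so $u+\mathbb{N}^*=L$ by minimality. Thus $u=u+s$ for some $s\in\mathbb{N}^*$, and every $A\in u$ belongs to $u+k$ for $s$-most $k$.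
\end{remark}

For general $u$ we must therefore impose the constraints $d(nm+k)=n\,d(m)$ on overlapping sets and make sure that they are consistent. Two constraints interact when $nm+k=n'm'+k'$, and then $m'$ is the image of $m$ under an affine map with rational coefficients. So we pass to the countable group $G$ of maps $x\mapsto qx+b$ of $\mathbb{Q}$, with $q\in\mathbb{Q}^\times$ and $b\in\mathbb{Q}$. The \emph{slope} $(x\mapsto qx+b)\mapsto q$ is a homomorphism $G\to\mathbb{Q}^\times$. We regard $u\in\mathbb{Z}^*$ as the non-principal ultrafilter $\{X\subseteq\mathbb{Q}:X\cap\mathbb{Z}\in u\}$ over $\mathbb{Q}$.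

\begin{proposition}\label{prop:equivariant}
Let $u\in\mathbb{Z}^*$. There is a map $\tau:\mathbb{Q}\to G$ such that for every $g\in G$ we have $\tau(gx)=g\,\tau(x)$ for $u$-most $x$. Consequently the slope $d(x)\in\mathbb{Q}^\times$ of $\tau(x)$ satisfies, for all $q\in\mathbb{Q}^\times$ and $b\in\mathbb{Q}$,
\[
d(qx+b)=q\,d(x)\quad\text{for $u$-most }x.
\]
\end{proposition}

The identity $\tau(gx)=g\,\tau(x)$ cannot hold at a point $x$ fixed by $g\neq\mathrm{id}$, and every point of $\mathbb{Q}$ is fixed by some such $g$. So the proposition is false for principal $u$. The next lemma is the only place in its proof where non-principality is used.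

\begin{lemma}\label{lem:displace}
For every finite $F\subseteq G\setminus\{\mathrm{id}\}$ there is $X\in u$ with $\varphi(X)\cap X=\emptyset$ for all $\varphi\in F$.
\end{lemma}

\begin{proof}
Let $\varphi\neq\mathrm{id}$. Join $x$ to $\varphi(x)$ by an edge whenever $x\neq\varphi(x)$. The neighbors of $x$ in this graph on $\mathbb{Q}$ are among $\varphi(x)$ and $\varphi^{-1}(x)$. Going through an enumeration of $\mathbb{Q}$, we give each vertex one of three colors not yet used on its neighbors. One color class belongs to $u$. The equation $qx+b=x$ has at most one solution, since $(q,b)\neq(1,0)$; removing it from the class leaves a set $X_\varphi\in u$ with $\varphi(X_\varphi)\cap X_\varphi=\emptyset$. Take $X=\bigcap_{\varphi\in F}X_\varphi$.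
\end{proof}

A constraint $\tau(gx)=g\,\tau(x)$ prescribes the ratio $\tau(gx)\tau(x)^{-1}$. We keep track of the ratios prescribed so far. A \emph{labeling} is a pair $(R,\lambda)$, where $R$ is an equivalence relation on $\mathbb{Q}$ and $\lambda:R\to G$ satisfies
\begin{equation}\label{eq:cocycle}
\lambda(x,y)\,x=y,\qquad \lambda(y,z)\,\lambda(x,y)=\lambda(x,z)\qquad\text{whenever } x\mathrel{R}y\mathrel{R}z .
\end{equation}
The second identity is the consistency of the constraints; it gives $\lambda(x,x)=\mathrm{id}$ and $\lambda(y,x)=\lambda(x,y)^{-1}$. The first identity ties the labels to the action, so that Lemma~\ref{lem:displace} can be applied to them. A labeling $(R',\lambda')$ \emph{extends} $(R,\lambda)$ if $R\subseteq R'$ and $\lambda'|_R=\lambda$. We treat one element $g$ at a time. Lemma~\ref{lem:displace} handles only finitely many maps, so the property to preserve is that $\lambda$ has finite range.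

\begin{lemma}\label{lem:extend}
Let $(R,\lambda)$ be a labeling with finite range and let $g\in G$. There are $X\in u$ and a labeling $(R',\lambda')$ with finite range, extending $(R,\lambda)$, such that $x\mathrel{R'}gx$ and $\lambda'(x,gx)=g$ for all $x\in X$.
\end{lemma}

\begin{proof}
We want to merge the class $[x]$ with the class $[gx]$ for each $x\in X$. Two things can go wrong: $x$ and $gx$ may already be related with a label other than $g$, and merges at different points may chain together, producing cycles or infinitely many labels. We choose $X$ to exclude both.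

Let $\Gamma$ be the range of $\lambda$; it is closed under inverses. Let $E=\{\mathrm{id},g\}$ and $F=\{\delta^{-1}\gamma\varepsilon:\gamma\in\Gamma,\ \delta,\varepsilon\in E\}$, a finite set. Take $X\in u$ from Lemma~\ref{lem:displace} for $F\setminus\{\mathrm{id}\}$. Suppose $x,x'\in X$, $\varepsilon,\delta\in E$ and $\varepsilon x\mathrel{R}\delta x'$. With $\gamma=\lambda(\varepsilon x,\delta x')$, the map $\delta^{-1}\gamma\varepsilon\in F$ sends $x\in X$ to $x'\in X$, so it is the identity. Hence $x=x'$ and $\gamma=\delta\varepsilon^{-1}$. This gives: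
\begin{itemize}
\item[(i)] if $x\neq x'$ are in $X$, then $[x]\cup[gx]$ and $[x']\cup[gx']$ are disjoint;
\item[(ii)] if $x\in X$ and $x\mathrel{R}gx$, then $\lambda(x,gx)=g$.
\end{itemize}
Let $X_0=\{x\in X:[x]\neq[gx]\}$ and $D_x=[x]\cup[gx]$ for $x\in X_0$. By (i) the sets $D_x$ are pairwise disjoint. Let $R'$ have as classes the sets $D_x$ and the $R$-classes that lie in no $D_x$. On the latter put $\lambda'=\lambda$. On $D_x$ put
\[
\theta(y)=\begin{cases}\lambda(x,y), & y\in[x],\\ \lambda(gx,y)\,g, & y\in[gx],\end{cases}\qquad \lambda'(y,z)=\theta(z)\,\theta(y)^{-1}.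
\]
In both cases $\theta(y)x=y$, so $\lambda'(y,z)y=\theta(z)x=z$, and the second identity of \eqref{eq:cocycle} holds by the form of $\lambda'$. For $y,z\in[x]$ we get $\lambda'(y,z)=\lambda(x,z)\lambda(y,x)=\lambda(y,z)$, and for $y,z\in[gx]$ we get $\lambda'(y,z)=\lambda(gx,z)\,g\,g^{-1}\lambda(y,gx)=\lambda(y,z)$. So $\lambda'$ extends $\lambda$, and its range lies in the finite set $\Gamma\cup\Gamma g\Gamma\cup\Gamma g^{-1}\Gamma$. For $x\in X_0$ we have $\theta(x)=\mathrm{id}$ and $\theta(gx)=g$, so $\lambda'(x,gx)=g$. For $x\in X\setminus X_0$ the same holds by (ii).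
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:equivariant}]
Enumerate $G=\{g_1,g_2,\dots\}$. Let $R_0$ be equality and $\lambda_0=\mathrm{id}$. Apply Lemma~\ref{lem:extend} to $(R_{i-1},\lambda_{i-1})$ and $g_i$ to obtain $X_i\in u$ and $(R_i,\lambda_i)$. The union $(R,\lambda)$ of this increasing chain is a labeling, because each condition involves at most three points, which are related at some finite stage. Choose a base point $x_0$ in each $R$-class and put $\tau(x)=\lambda(x_0,x)$ for $x$ in that class. For $x\in X_i$ the points $x$ and $g_ix$ have the same base point, and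
\[
\tau(g_ix)=\lambda(x,g_ix)\,\lambda(x_0,x)=g_i\,\tau(x).
\]
Taking slopes gives the statement about $d$.
\end{proof}

In Example~\ref{ex:factorial} we had $d(m)=1$ for $u$-most $m$ and could recover $v$ itself. Now we have no control over $d(m)$. We therefore compose $d$ with a homomorphism to the finite group $\mathbb{F}_p^\times$, where the limit along $u$ exists and can be canceled. Such a homomorphism agrees with the residue only at integers prime to $p$; a third translate is what lets us avoid the residue $0$.

\begin{proof}[Proof of Proposition~\ref{prop:translates}]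
Suppose three distinct integers $y_1,y_2,y_3$ satisfy $r+y_i\in u\,\beta\mathbb{Z}$. Fix a prime $p$ dividing none of the differences $y_i-y_j$ $(i\ne j)$. The residues $\rho(r+y_i)=\rho(r)+\rho(y_i)$ are distinct, so two of them are nonzero. Call the corresponding integers $y,y'$, and write $r+y=uv$, $r+y'=uv'$ with $v,v'\in\beta\mathbb{Z}$. By \eqref{eq:residue}, $\rho(u)\rho(v)$ and $\rho(u)\rho(v')$ are nonzero and distinct. Hence
\begin{equation}\label{eq:distinct}
\rho(v)\neq0,\qquad\rho(v')\neq0,\qquad\rho(v)\neq\rho(v').
\end{equation}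
With $k=y'-y$, associativity gives $uv+k=r+(y+k)=uv'$.

For $n=p^en'$ with $p\nmid n'$ put $\chi(n)=\rho(n')\in\mathbb{F}_p^\times$. This map is multiplicative on $\mathbb{Z}\setminus\{0\}$, so $\chi(a/b)=\chi(a)\chi(b)^{-1}$ defines a homomorphism $\chi:\mathbb{Q}^\times\to\mathbb{F}_p^\times$, and $\chi(n)=\rho(n)$ if $p\nmid n$. Take $d$ from Proposition~\ref{prop:equivariant}, let $f=\chi\circ d|_{\mathbb{Z}}$, and extend $f$ to $\beta\mathbb{Z}\to\mathbb{F}_p^\times$. For integers $n\neq0$ and $j$ we have $f(mn+j)=\chi(n)f(m)$ for $u$-most $m$, so $\lim_{m\to u}f(mn+j)=\chi(n)f(u)$. For $v$-most $n$ we have $\rho(n)=\rho(v)\neq0$, so $n\neq0$ and $\chi(n)=\rho(v)$; the same holds for $v'$. By \eqref{eq:limits},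
\begin{align*}
f(uv+k)&=\lim_{n\to v}\lim_{m\to u}f(mn+k)=\rho(v)f(u),\\
f(uv')&=\lim_{n\to v'}\lim_{m\to u}f(mn)=\rho(v')f(u).
\end{align*}
The left sides are equal and $f(u)$ is invertible, so $\rho(v)=\rho(v')$, contrary to \eqref{eq:distinct}.
\end{proof}

\section{No sum is a product}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose $r+s=uw$ with $r,s,u,w\in\mathbb{Z}^*$. Put
\[
S=\{y\in\mathbb{Z}:r+y\notin u\,\beta\mathbb{Z}\},\qquad C=\{c\in\mathbb{Z}:uc\notin r+\beta\mathbb{Z}\}.
\]
By Propositions~\ref{prop:translates} and~\ref{prop:multiples}, $S$ and $C$ are cofinite in $\mathbb{Z}$. Since $s$ and $w$ are non-principal, $S\in s$ and $C\in w$. Let $A=\{r+y:y\in S\}$ and $B=\{uc:c\in C\}$. By \eqref{eq:closure}, $\overline A=r+\overline S\ni r+s$ and $\overline B=u\overline C\ni uw$, so $\overline A\cap\overline B\neq\emptyset$. By Lemma~\ref{lem:separation}, either $r+y\in u\overline C\subseteq u\,\beta\mathbb{Z}$ for some $y\in S$, or $uc\in r+\overline S\subseteq r+\beta\mathbb{Z}$ for some $c\in C$. The first contradicts the definition of $S$,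 the second that of $C$. The statement for $\mathbb{N}^*$ follows because $\mathbb{N}^*\subseteq\mathbb{Z}^*$.
\end{proof}

Each of the four non-principality hypotheses is used once or twice: that of $r$ in Proposition~\ref{prop:multiples}, that of $u$ in both propositions, and those of $s$ and $w$ to discard finite sets. None can be dropped, since $uw=0+uw=uw+0$ and $r+s=1\cdot(r+s)=(r+s)\cdot1$.

\section{All instances of the distributive laws}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
\emph{Sufficiency.} Let $n\in\mathbb{Z}$ and $x,y\in\beta\mathbb{Z}$. The ultrafilter $nx$ is the image of $x$ under $a\mapsto na$, so for $h:\mathbb{Z}\to\{0,1\}$ formula \eqref{eq:limits} gives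
\[
h(n(x+y))=\lim_{b\to y}\lim_{a\to x}h(na+nb)=h(nx+ny).
\]
Hence $n(x+y)=nx+ny$, and $(x+y)n=xn+yn$ because $n$ commutes with every ultrafilter. If $v=0$ in (a), both sides equal $uw$, since $u0=0$; if $w=0$, both sides equal $uv$. If $u=0$ or $v=0$ in (b), both sides equal $vw$ or $uw$ respectively, since $0w=0$.

\emph{Necessity in} (a). Let $u\in\mathbb{Z}^*$ and $v,w\neq0$. By Lemma~\ref{lem:nonprincipal}, $uv,uw\in\mathbb{Z}^*$. If $v,w$ are not both principal, then $v+w\in\mathbb{Z}^*$, so $u(v+w)\in\mathbb{Z}^*\cdot\mathbb{Z}^*$ and $uv+uw\in\mathbb{Z}^*+\mathbb{Z}^*$ differ by Theorem~\ref{thm:main}. It remains to treat nonzero integers $v=m$ and $w=n$, where $u(m+n)$ has a principal factor and Theorem~\ref{thm:main} does not apply. Suppose $u(m+n)=um+un$ and put $r=um\in\mathbb{Z}^*$. Then $um=r+0$ and $u(m+n)=r+un$ both lie in $r+\beta\mathbb{Z}$. Proposition~\ref{prop:multiples} gives $m=m+n$, contrary to $n\neq0$.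

\emph{Necessity in} (b). Let $w\in\mathbb{Z}^*$ and $u,v\neq0$. Then $uw,vw\in\mathbb{Z}^*$ by Lemma~\ref{lem:nonprincipal}. If $u,v$ are not both principal, then $u+v\in\mathbb{Z}^*$, and Theorem~\ref{thm:main} gives $(u+v)w\neq uw+vw$. If $u=m$ and $v=n$ are nonzero integers, they commute with $w$, and the law reads $w(m+n)=wm+wn$, which was excluded in (a).

Finally, $0\notin\beta\mathbb{N}$ and $\beta\mathbb{N}\cap\mathbb{Z}=\mathbb{N}$, so for $u,v,w\in\beta\mathbb{N}$ the conditions in (a) and (b) become $u\in\mathbb{N}$ and $w\in\mathbb{N}$.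
\end{proof}

\begin{thebibliography}{1}
\bibitem{Saveliev} Denis I. Saveliev, \emph{Common idempotents in compact left topological left semirings}, arXiv:1002.1599 (2010).
\end{thebibliography}
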